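# Deciding which matrices in $\mathrm{GL}(n,\mathbb Z)$ are conjugacy distinguished

## 1. Finite quotients, completions and centralizers

Throughout, $n\ge 1$, $L=\mathbb Z^n$, $V=\mathbb Q^n$, and $\mathrm{GL}_n(\mathbb Z)=\mathrm{GL}(n,\mathbb Z)$. For $m\ge1$ let $\Gamma(m)=\ker(\mathrm{GL}_n(\mathbb Z)\to\mathrm{GL}_n(\mathbb Z/m))$.

**Definition (conjugacy distinguished).** An element $T\in\mathrm{GL}_n(\mathbb Z)$ is *conjugacy distinguished* if every $T'\in\mathrm{GL}_n(\mathbb Z)$ is either conjugate to $T$ in $\mathrm{GL}_n(\mathbb Z)$, or there is a homomorphism $\varphi$ from $\mathrm{GL}_n(\mathbb Z)$ onto a finite quotient in which $\varphi(T)$ is not conjugate to $\varphi(T')$. Write $\mathcal G(T)$ for the set of $T'\in \mathrm{GL}_n(\mathbb Z)$ whose image is conjugate to that of $T$ in every finite quotient. It is a union of conjugacy classes, and $T$ is conjugacy distinguished iff $\mathcal G(T)$ is a single class.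

*Example.* The identity $I_n$ is conjugacy distinguished. If $T'\ne I_n$, choose $m$ not dividing some nonzero entry of $T'-I_n$. In $\mathrm{GL}_n(\mathbb Z)/\Gamma(m)$ the image of $T'$ is not $1$, and $1$ is conjugate only to itself.

**Definition (completions).** $\hat{\mathbb Z}=\prod_p\mathbb Z_p$ and $\mathbb A_f=\mathbb Q\otimes\hat{\mathbb Z}$, the finite adeles. For a finite-dimensional $\mathbb Q$-space or algebra $X$ put $\hat X=X\otimes\mathbb A_f$. For a lattice (finitely generated free abelian group) $Y$ put $\hat Y=Y\otimes\hat{\mathbb Z}$, $Y_p=Y\otimes\mathbb Z_p$. For a number field $K$, $\hat K$ is the restricted product of the $K_v$ over the finite places: almost all components lie in $O_v$.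

*Example.* $\mathbb A_f^\times=\mathbb Q^\times\hat{\mathbb Z}^\times$: for $x\in\mathbb A_f^\times$ the number $q=\prod_pp^{v_p(x_p)}$ is a finite product and $x/q\in\hat{\mathbb Z}^\times$. Also $\mathbb Q^\times\cap\hat{\mathbb Z}^\times=\{\pm1\}$. Note that $\mathbb Q$ is dense in $\mathbb A_f$.

We shall use
$$\mathrm{GL}_n(\mathbb A_f)=\mathrm{GL}_n(\mathbb Q)\,\mathrm{GL}_n(\hat{\mathbb Z}).\tag{1}$$
For $x\in\mathrm{GL}_n(\mathbb A_f)$ some $m\ge1$ clears the denominators of $x$ and $x^{-1}$, so $m\hat L\subset x\hat L\subset m^{-1}\hat L$. Since $m^{-1}\hat L/m\hat L=m^{-1}L/mL$, the group $V\cap x\hat L$ is a lattice between $mL$ and $m^{-1}L$ with completion $x\hat L$. Write it as $hL$ with $h\in\mathrm{GL}_n(\mathbb Q)$. Then $h\hat L=x\hat L$, so $h^{-1}x\in\mathrm{GL}_n(\hat{\mathbb Z})$.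

**Definition (centralizer).** For $T\in\mathrm{GL}_n(\mathbb Z)$ put $A=C_{M_n(\mathbb Q)}(T)$ and $R=A\cap M_n(\mathbb Z)$.

Both are kernels of $X\mapsto TX-XT$, on $M_n(\mathbb Q)$ and $M_n(\mathbb Z)$. By flatness $\hat A$ is the centralizer of $T$ in $M_n(\mathbb A_f)$, and $\hat A\cap M_n(\hat{\mathbb Z})=\hat R=\prod_pR_p$. An inverse of an element commuting with $T$ commutes with $T$, so $\hat A\cap\mathrm{GL}_n(\hat{\mathbb Z})=\hat R^\times=\prod_pR_p^\times$.

*Example.* Let $S=\begin{pmatrix}3&10\\1&3\end{pmatrix}$. This is the matrix of multiplication by the unit $3+\sqrt{10}$ on $\mathbb Z[\sqrt{10}]$ in the basis $1,\sqrt{10}$. Its centralizer is $A=\mathbb Q(\sqrt{10})$, and $R$ is the set of elements of $A$ mapping $\mathbb Z[\sqrt{10}]$ into itself, so $R=\mathbb Z[\sqrt{10}]$.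

**Definition (Picard group).** For an order $\mathcal O$ in a number field $K$, $\mathrm{Pic}(\mathcal O)$ is the group of invertible fractional ideals modulo principal ones. Invertible ideals are locally principal, so $x\mapsto K\cap x\hat{\mathcal O}$ gives $\hat K^\times/K^\times\hat{\mathcal O}^\times\cong\mathrm{Pic}(\mathcal O)$.

*Example.* In $O=\mathbb Z[\sqrt{10}]$ the ideal $\mathfrak p=(2,\sqrt{10})$ has norm $2$ and $\mathfrak p^2=(4,2\sqrt{10},10)=(2)$. It is not principal, since $a^2-10b^2=\pm2$ has no solution modulo $5$. So $\mathrm{Pic}(O)\neq1$. In fact it has order $2$: the Minkowski bound $\sqrt{40}/2<4$ leaves the primes above $2$ and $3$. The ideal $(2+\sqrt{10})$ of norm $6$ is $\mathfrak p\mathfrak q$ with $\mathfrak q$ of norm $3$, and $\mathfrak q\bar{\mathfrak q}=(3)$, so all classes are powers of $[\mathfrak p]$.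

With these notions in place, here is the question, taken from Bettina Eick, Tommy Hofmann and E. A. O'Brien, "The conjugacy problem in $GL(n,Z)$", arXiv:1811.06190 (2018). **Problem.** *Is there an algorithm (a Turing-computable procedure) which, given $n$ and $T\in\mathrm{GL}(n,\mathbb Z)$, decides whether $T$ is conjugacy distinguished?* By a theorem of Stebe, for every $n\ge3$ there are elements that are not; we shall meet some in a moment.

The answer is yes. For $n\le2$ every $T$ is conjugacy distinguished. For $n\ge3$ the classes in $\mathcal G(T)$ correspond bijectively to the elements of an explicit finite abelian group $\mathcal K(T)$, whose order can be computed from $T$. Three published inputs are used.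

* **(Dyer)** Free-by-finite groups are conjugacy separable: non-conjugate elements stay non-conjugate in some finite quotient (J. L. Dyer, *Separating conjugates in free-by-finite groups*, J. London Math. Soc. (2) 20 (1979) 215–221).
* **(CSP)** For $n\ge3$ every finite-index subgroup of $\mathrm{SL}(n,\mathbb Z)$ contains a principal congruence subgroup (Bass–Lazard–Serre 1964; Mennicke 1965).
* **(Algorithms)** Linear algebra over $\mathbb Z$ and number fields, factorization over $\mathbb Q$, rings of integers, class groups, unit groups (e.g. Cohen, *A Course in Computational Algebraic Number Theory*; Lenstra, Bull. AMS 26 (1992)).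

Sections 11 and 12 also use class field theory and one classification, quoted there.

## 2. Two matrices with characteristic polynomial $t^2-6t-1$

Let $S$ be as above and let $S'=\begin{pmatrix}3&5\\2&3\end{pmatrix}$, the matrix of multiplication by $3+\sqrt{10}$ on the basis $2,\sqrt{10}$ of $\mathfrak p$. Solving $gS'=Sg$ by hand gives
$$g=\begin{pmatrix}2d&5c\\c&d\end{pmatrix},\qquad \det g=2d^2-5c^2 .$$

*Over $\mathbb Z$.* $2d^2-5c^2=\pm1$ is impossible modulo $5$, since $2d^2\in\{0,2,3\}$. So $S,S'$ are not conjugate in $\mathrm{GL}_2(\mathbb Z)$.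

*Over $\mathbb Z_p$.* $(d,c)=(1,0)$ gives determinant $2$ and $(1,1)$ gives $-3$. These are coprime, so $S,S'$ are conjugate in $\mathrm{GL}_2(\mathbb Z_p)$ for every $p$.

*Modulo $5$, with determinant $\pm1$.* The matrices become $S\equiv\begin{pmatrix}3&0\\1&3\end{pmatrix}$ and $S'\equiv\begin{pmatrix}3&0\\2&3\end{pmatrix}$. If $g=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ has $gS'\equiv Sg$, then $b\equiv0$ and $a\equiv2d$, so $\det g\equiv2d^2\not\equiv\pm1$. The image of $\mathrm{GL}_2(\mathbb Z)$ in $\mathrm{GL}_2(\mathbb Z/5)$ consists of matrices of determinant $\pm1$, so this finite quotient separates $S$ from $S'$. The obstruction lies entirely in the determinant.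

*Adding an identity block.* Let $n\ge3$, $T=S\oplus I_{n-2}$, $T'=S'\oplus I_{n-2}$. Since $1-6-1\ne0$, $S$ and $S'$ do not have eigenvalue $1$, so an integral solution of $gT'=Tg$ is block diagonal, $g=g_0\oplus g_1$ with $g_0$ as above, and $\det g=(2d^2-5c^2)\det g_1$. This is never $\pm1$, so $T,T'$ are not conjugate. Now fix $m$. By the Chinese remainder theorem take $d=1$, $c\equiv0$ modulo the odd part of $m$ and $c\equiv1$ modulo the $2$-part. Then $2d^2-5c^2$ is a unit modulo $m$; let $g_1=\mathrm{diag}(t,1,\dots,1)$ with $t$ its inverse modulo $m$. Now $g$ modulo $m$ lies in $\mathrm{SL}_n(\mathbb Z/m)$ and lifts to $\mathrm{SL}_n(\mathbb Z)$. So $T,T'$ are conjugate in $\mathrm{GL}_n(\mathbb Z)/\Gamma(m)$ for every $m$. By CSP, as Lemma 1 will spell out, every finite quotient is dominated by one of these. Hence $T'\in\mathcal G(T)$ and $T$ is not conjugacy distinguished.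

Two things happen here: a class group produces candidates, and the determinant decides which of them survive.

## 3. Size at most two

$\mathrm{GL}(1,\mathbb Z)$ is finite. For $n=2$ let $G=\mathrm{SL}(2,\mathbb Z)\cong\mathbb Z/4*_{\mathbb Z/2}\mathbb Z/6$. Its abelianization is generated by $a,b$ with $4a=6b=0$, $2a=3b$. It is $\mathbb Z/12$, with $a\mapsto3$, $b\mapsto2$, and both factors inject. So the commutator subgroup $G'$ meets every conjugate of a factor trivially. These conjugates are the vertex stabilizers of the tree of the amalgam, so $G'$ acts freely on a tree and is free. It has index $12$ in $G$ and is characteristic in $G$, hence normal in $\mathrm{GL}(2,\mathbb Z)$. So $\mathrm{GL}(2,\mathbb Z)$ is free-by-finite, and by Dyer every $T$ is conjugacy distinguished. **From now on $n\ge3$.**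

## 4. From finite quotients to a double coset space

For a fixed pair one may test $m=1,2,3,\dots$ for conjugacy modulo $m$. For $n\ge 3$ this halts exactly when $T'\notin\mathcal G(T)$. It never certifies $T'\in\mathcal G(T)$, and $T'$ ranges over an infinite set. So we first describe $\mathcal G(T)$ without quantifying over $m$.

**Lemma 1.** $T'\in\mathcal G(T)$ iff there is $g\in\mathrm{GL}_n(\hat{\mathbb Z})$ with $\det g\in\{\pm1\}$ and $gT'g^{-1}=T$.

Here $\{\pm1\}$ is embedded diagonally: one sign for all primes.

**Step 1: reduce to the quotients modulo $m$.** For $m\ge3$ we have $\Gamma(m)\subset\mathrm{SL}_n(\mathbb Z)$. If $P$ is a finite-index normal subgroup of $\mathrm{GL}_n(\mathbb Z)$, then $P\cap\mathrm{SL}_n(\mathbb Z)$ contains a principal congruence subgroup by CSP. Enlarging its level to a multiple that is at least $3$, we get $\Gamma(m)\subset P$. So $T'\in\mathcal G(T)$ iff for every $m$ there is $g_m\in\mathrm{GL}_n(\mathbb Z)$ with $g_mT'\equiv Tg_m\pmod m$.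

**Step 2: glue by compactness.** If such $g_m$ exist, the sets $\{g\in\mathrm{GL}_n(\hat{\mathbb Z}):\det g\in\{\pm1\},\ gT'\equiv Tg\bmod m\}$ are nonempty and compact. They form a directed family: the set for $mm'$ lies in those for $m$ and $m'$. So their intersection is nonempty, and an element of it satisfies $gT'=Tg$.

**Step 3: approximate.** Given $g$ and $m$, multiply $g$ by $\mathrm{diag}(-1,1,\dots,1)$ if needed to reach determinant $1$, lift its residue by surjectivity of $\mathrm{SL}_n(\mathbb Z)\to\mathrm{SL}_n(\mathbb Z/m)$, and undo the multiplication. This gives $g_m\in\mathrm{GL}_n(\mathbb Z)$ with $g_m\equiv g\bmod m$. $\square$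

**Proposition 2.** Let $\mathcal X=\{x\in\hat A^\times:\det x\in\mathbb Q^\times\det(\hat R^\times)\}$. The $\mathrm{GL}_n(\mathbb Z)$-classes in $\mathcal G(T)$ are in bijection with $A^\times\backslash\mathcal X/\hat R^\times$, the class of $T$ corresponding to the trivial double coset.

**Step 1: construct the map.** Let $T'\in\mathcal G(T)$ with $g$ as in Lemma 1. Then $T,T'$ are similar over $\mathbb Q_p$. Similarity does not depend on the field (rational canonical form), so $hT'h^{-1}=T$ with $h\in\mathrm{GL}_n(\mathbb Q)$. Put $x=hg^{-1}$. It commutes with $T$, and $\det x=\pm\det h\in\mathbb Q^\times$, so $x\in\mathcal X$. Another choice of $h$ is $ah$ with $a\in A^\times$; another choice of $g$ is $r^{-1}g$ with $r\in\hat A\cap\mathrm{GL}_n(\hat{\mathbb Z})=\hat R^\times$. So $x$ changes to $axr$. If $T'$ is replaced by $\gamma^{-1}T'\gamma$ with $\gamma\in\mathrm{GL}_n(\mathbb Z)$, we may use $h\gamma,g\gamma$, which give the same $x$. So the map is well defined on classes, and $T\mapsto1$.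

**Step 2: injectivity.** Let $T'_1,T'_2$ have data $(h_1,g_1),(h_2,g_2)$ with $h_2g_2^{-1}=ah_1g_1^{-1}r$. Then $\gamma:=(ah_1)^{-1}h_2=g_1^{-1}rg_2$ lies in $\mathrm{GL}_n(\mathbb Q)\cap\mathrm{GL}_n(\hat{\mathbb Z})=\mathrm{GL}_n(\mathbb Z)$, and $\gamma T'_2\gamma^{-1}=(ah_1)^{-1}T\,ah_1=T'_1$.

**Step 3: surjectivity.** Given $x\in\mathcal X$, multiply on the right by an element of $\hat R^\times$ so that $\det x=q\in\mathbb Q^\times$. By (1) write $x=hg^{-1}$. Then $\det g=\det h/q\in\mathbb Q^\times\cap\hat{\mathbb Z}^\times=\{\pm1\}$. As $x$ commutes with $T$, $T':=h^{-1}Th=g^{-1}Tg$, which lies in $\mathrm{GL}_n(\mathbb Q)\cap\mathrm{GL}_n(\hat{\mathbb Z})=\mathrm{GL}_n(\mathbb Z)$. By Lemma 1 it lies in $\mathcal G(T)$, and it maps to the class of $x$. $\square$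

*Remark.* Here $hL=V\cap x\hat L$, so $T'$ is the matrix of $T$ on a $\mathbb Z$-basis of the lattice $V\cap x\hat L$. Multiplying $x$ on the right by $\hat R^\times$ does not change $x\hat L$.

## 5. The irreducible case, and where the determinant stops

Suppose the characteristic polynomial of $T$ is irreducible. Then $V$ is one-dimensional over the field $K=\mathbb Q[T]$, so $A=K$, $R$ is an order, and $\det$ is the norm. The double coset space is a group, $\ker\bigl(\mathrm{Pic}(R)\to\mathbb A_f^\times/\mathbb Q^\times N_{K/\mathbb Q}(\hat R^\times)\bigr)$.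

In general $A$ is non-commutative and not even semisimple, so $A^\times\backslash\mathcal X/\hat R^\times$ is only a set. The first thing to try is to pass to a commutative group by the determinant. It induces a map
$$A^\times\backslash\mathcal X/\hat R^\times\to\mathbb Q^\times\det(\hat R^\times)/\det(A^\times)\det(\hat R^\times).$$
This is too coarse. For $T=S\oplus I_{n-2}$ of Section 2 we have $A=\mathbb Q(\sqrt{10})\times M_{n-2}(\mathbb Q)$ and $\det(A^\times)=\mathbb Q^\times$. So the target is trivial, while $\mathcal G(T)$ contains two classes. The determinant multiplies the contributions of the two blocks together, and the class of $\mathfrak p$ in the first block disappears.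

The remedy is to keep one determinant for each block, where a block means an eigenvalue field together with a Jordan block length. The resulting map $\nu$ must have two properties: $\det$ factors through it, and its kernel is built from copies of additive groups, so that density of $\mathbb Q$ in $\mathbb A_f$ makes rational points dense in the kernel.

## 6. Determinants on the Jordan blocks of the centralizer

**Setup.** Let $T=T_s+s$ be the additive Jordan decomposition: $T_s,s\in\mathbb Q[T]$, $T_s$ semisimple, $s$ nilpotent. Let $f_i$ be the distinct irreducible factors of the characteristic polynomial, $K_i=\mathbb Q[t]/(f_i)$, $V_i=\ker f_i(T_s)$, so $V=\bigoplus V_i$. Via $t\mapsto T_s$ each $V_i$ is a $K_i$-space on which $s$ is $K_i$-linear and nilpotent. Since $A$ is the common centralizer of $T_s$ and $s$, $A=\prod_i\mathrm{End}_{K_i[s]}(V_i)$. Decompose $V_i$ into cyclic $K_i[s]$-modules and collect equal lengths: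
$$V_i=\bigoplus_eW_{i,e}\otimes_{K_i}K_i[s]/(s^e).$$
Index the nonzero $W_{i,e}$ by $k=(i,e)$. Put $W_k=W_{i,e}$, $K_k=K_i$, $e_k=e$, $m_k=\dim_{K_i}W_{i,e}$, fix bases of the $W_k$, and let
$$B=\prod_k\mathrm{End}_{K_k}(W_k)=\prod_kM_{m_k}(K_k)\subset A,\qquad C=\prod_kK_k,$$
with $B$ acting on the first tensor factors.

**Lemma 3.** There is a ring homomorphism $\pi:A\to B$ with $\pi|_B=\mathrm{id}$, and a filtration of $V$ by $A$-submodules whose graded pieces are the $W_k$, with $A$ acting through $\pi$, each occurring exactly $e_k$ times.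

**Step 1: intersect kernels and images of powers of $s$.** Fix $i$ and put $Z_a=\ker(s^a|_{V_i})$. In $K_i[s]/(s^e)$ the kernel of $s^a$ is generated by $s^{\max(e-a,0)}$ and the image of $s^b$ by $s^b$. Hence, for $a,b\ge0$,
$$Z_a\cap s^bV_i=\bigoplus_eW_{i,e}\otimes s^{\max(e-a,\,b)}K_i[s]/(s^e).\tag{2}$$
All these are $A$-submodules, because $A$ commutes with $s$.

**Step 2: define $\pi$.** In (2) with $a=1$ and $b=e-1$, the summands of length less than $e$ vanish, and a summand of length $e'\ge e$ contributes $W_{i,e'}\otimes s^{e'-1}$. Therefore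
$$(Z_1\cap s^{e-1}V_i)/(Z_1\cap s^eV_i)=W_{i,e}\otimes s^{e-1}\cong W_{i,e}.$$
$A$ acts $K_i$-linearly on this quotient. Taking all $(i,e)$ together gives $\pi$, and clearly $\pi|_B=\mathrm{id}$.

**Step 3: refine the filtration $(Z_a)$.** Refine the chain $Z_0\subset Z_1\subset\cdots$ by the images of the $Z_a\cap s^bV_i$, $b\ge0$, in $Z_a/Z_{a-1}$. The graded piece $(Z_a\cap s^bV_i+Z_{a-1})/(Z_a\cap s^{b+1}V_i+Z_{a-1})$ equals, by the modular law,
$$P_{a,b}=(Z_a\cap s^bV_i)/(Z_{a-1}\cap s^bV_i+Z_a\cap s^{b+1}V_i),\qquad a\ge1,\ b\ge0.$$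
Compute it from (2), one length $e$ at a time.

* If $e-a>b$, the numerator and $Z_a\cap s^{b+1}V_i$ both have exponent $e-a$: contribution $0$.
* If $e-a<b$, the numerator and $Z_{a-1}\cap s^bV_i$ both have exponent $b$: contribution $0$.
* If $e-a=b$, the numerator has exponent $b$ and both denominator terms have exponent $b+1$. As $b<e$, the contribution is $W_{i,e}\otimes s^b$.

So $P_{a,b}=W_{i,a+b}\otimes s^b$.

**Step 4: identify the action of $A$.** Multiplication by $s^{a-1}$ commutes with $A$. It maps $Z_a\cap s^bV_i$ into $Z_1\cap s^{a+b-1}V_i$, kills $Z_{a-1}$, maps $Z_a\cap s^{b+1}V_i$ into $Z_1\cap s^{a+b}V_i$, and sends $w\otimes s^b$ to $w\otimes s^{a+b-1}$. So it induces an isomorphism of $A$-modules from $P_{a,b}$ to the quotient of Step 2 with $e=a+b$, where $A$ acts through $\pi$. For given $e$ there are exactly $e$ pairs $(a,b)$ with $a\ge1$, $b\ge0$, $a+b=e$. $\square$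

**Definition (the maps $\nu$ and $\delta$).** $\nu=(\nu_k)_k:A\to C$ with $\nu_k(a)=\det_{K_k}\pi(a)_k$, and $\delta(c)=\prod_kN_{K_k/\mathbb Q}(c_k)^{e_k}$. Both extend to $\hat A$, $\hat C$ and are multiplicative.

*Example.* Let $n=3$, $T=I+E_{12}$, where $E_{12}$ is the matrix unit. Then $K=\mathbb Q$, with one Jordan block of length $2$ and one of length $1$, and
$$A=\left\{\begin{pmatrix}x&y&z\\0&x&0\\0&u&v\end{pmatrix}\right\},\qquad B=\{\mathrm{diag}(x,x,v)\},\qquad \nu=(x,v),\qquad\delta(x,v)=x^2v .$$
The kernel of $\pi$ is $\{x=v=0\}$; its square is spanned by $E_{12}$ and its cube is $0$.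

Consequences of Lemma 3:

1. $J:=\ker\pi$ acts as $0$ on all graded pieces, so $J$ is a nilpotent ideal. Also $A=B\oplus J$.
2. Taking determinants on the graded pieces,
$$\det(a|V)=\delta(\nu(a)),\tag{3}$$
and the same holds over $\mathbb A_f$.
3. An element of $\hat A$ is a unit iff its image under $\nu$ is a unit: $\pi(a)$ is invertible iff its determinants are, and invertibility lifts through the nilpotent ideal $\hat J$; likewise for $A$. The maps $\nu:\hat A^\times\to\hat C^\times$ and $\nu:A^\times\to C^\times$ are onto, since $\nu(\mathrm{diag}(c_k,1,\dots,1)_k)=c$.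
4. $\nu(R)\subset O_C:=\prod_kO_{K_k}$. If $r\in R$ has characteristic polynomial $\chi\in\mathbb Z[t]$, then $\chi(r)=0$, so $\chi(\pi(r)_k)=0$. The eigenvalues of $\pi(r)_k$ are thus algebraic integers, and so is their product $\nu_k(r)\in K_k$. By density of $R$ in $\hat R$ and continuity, $\nu(\hat R)\subset\hat O_C$.

**Definition (the group $U$).** $U:=\nu(\hat R^\times)=\prod_pU_p\subset\hat O_C^\times$ with $U_p=\nu(R_p^\times)$.

*Example.* For $T=I+E_{12}$ above, $\mathrm{diag}(x,x,v)\in\hat R^\times$ for all $x,v\in\hat{\mathbb Z}^\times$, so $U=\hat{\mathbb Z}^\times\times\hat{\mathbb Z}^\times$. If the characteristic polynomial is irreducible, $\nu$ is the identity of $K$ and $U=\hat R^\times$.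

## 7. Density in the kernel of $\nu$, and Theorem A

The purpose of this section is to show that $\nu$ loses no double cosets. We first write elements of $\mathrm{SL}_m$ with a bounded number of elementary factors.

**Lemma 4.** For each $m$ there is a fixed finite sequence of positions $(i_1,j_1),\dots,(i_c,j_c)$, $i_l\neq j_l$, such that for every commutative local ring $\mathcal O$ every $g\in\mathrm{SL}_m(\mathcal O)$ is a product of elementary matrices $E_{i_1j_1}(t_1)\cdots E_{i_cj_c}(t_c)$ with $t_l\in\mathcal O$.

*Proof.* Induct on $m$; $m=1$ is trivial. Let $m\ge2$ and let $(x_1,\dots,x_m)^t$ be the first column of $g$. As $\det g$ is a unit, some $x_j$ is a unit. Apply row operations in positions $(2,j)$, all $j\ne2$, to make the second entry a unit: if $x_2$ is a unit, use coefficients $0$. Otherwise choose one unit $x_j$, use coefficient $1$ there and $0$ elsewhere; $x_2+x_j$ is a unit because $x_2$ lies in the maximal ideal. A row operation in position $(1,2)$ now makes the first entry $1$. Row operations in positions $(i,1)$, $i\ge2$, clear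 the rest of the column; column operations in positions $(1,j)$, $j\ge2$, clear the rest of the first row. What remains is $1\oplus g'$ with $g'\in\mathrm{SL}_{m-1}(\mathcal O)$. The positions and their order do not depend on $g$ or $\mathcal O$, and the inverse of an elementary matrix is elementary in the same position. $\square$

*Adelic form.* Let $K$ be a number field and $g\in\mathrm{SL}_m(\hat K)$. Apply Lemma 4 over $O_v$ at the places where the component of $g$ is integral (almost all), and over the field $K_v$ at the others. The sequence of positions is the same at all places, and the coefficients are integral almost everywhere. So $g$ is a product of elementary matrices with entries in $\hat K$ over the same fixed sequence of positions.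

**Proposition 5.** $\nu$ induces a bijection $A^\times\backslash\hat A^\times/\hat R^\times\to\hat C^\times/C^\times U$.

Let $\hat A^1=\ker(\nu|\hat A^\times)$ and $A^1=\ker(\nu|A^\times)$, with the topology induced from $\hat A$.

**Step 1: $A^1$ is dense in $\hat A^1$.** Let $y\in\hat A^1$. Then $y=(1+j)\pi(y)$ with $j=y\pi(y)^{-1}-1\in\hat J$, and $\pi(y)\in\prod_k\mathrm{SL}_{m_k}(\hat K_k)$. By the adelic form of Lemma 4, applied to each $k$, $\hat A^1$ is the image of some $\hat J\times\prod_l\hat K_{k_l}$ under the map
$$(j,(t_l))\mapsto(1+j)\prod_lE_l(t_l),$$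
where $E_l(t_l)$ is elementary in a fixed position of the block $k_l$. This map is polynomial, hence continuous, takes values in $\hat A^1$, and sends $J\times\prod_lK_{k_l}$ into $A^1$. Since $\mathbb Q$ is dense in $\mathbb A_f$, the latter set is dense in the source, so $A^1$ is dense in $\hat A^1$.

**Step 2: the relevant subgroups are open.** Let $w\in\hat A^\times$. The set $w\hat Rw^{-1}$ is open in $\hat A$. If $y\in\hat A^1\cap w\hat Rw^{-1}$, then $w^{-1}yw\in\hat R$ has determinant $1$ by (3), so its inverse, the adjugate, lies in $M_n(\hat{\mathbb Z})\cap\hat A=\hat R$. Hence $\hat A^1\cap w\hat R^\times w^{-1}=\hat A^1\cap w\hat Rw^{-1}$ is open in $\hat A^1$.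

**Step 3: conclude.** The map is well defined, and onto by consequence 3. Suppose $\nu(y)\in C^\times\nu(x)U$. By surjectivity of $A^\times\to C^\times$ and $\hat R^\times\to U$ there are $a\in A^\times$, $r\in\hat R^\times$ such that $w:=axr$ has $\nu(w)=\nu(y)$. So $y=zw$ with $z\in\hat A^1$. The set $z(\hat A^1\cap w\hat R^\times w^{-1})$ is open and nonempty in $\hat A^1$. By Step 1 it contains some $\gamma\in A^1$, say $\gamma=zwr'w^{-1}$ with $r'\in\hat R^\times$. Then $\gamma w=zwr'=yr'$, so $y=\gamma axrr'^{-1}\in A^\times x\hat R^\times$. $\square$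

By (3), $\det(\hat R^\times)=\delta(U)$ and $\mathcal X=\nu^{-1}\{c\in\hat C^\times:\delta(c)\in\mathbb Q^\times\delta(U)\}$. Since $\mathcal X$ is a union of double cosets, Propositions 2 and 5 give:

**Theorem A.** For $n\ge3$ the $\mathrm{GL}(n,\mathbb Z)$-classes in $\mathcal G(T)$ are in bijection, with the class of $T$ corresponding to $1$, with the abelian group
$$\mathcal K(T)=\{c\in\hat C^\times:\delta(c)\in\mathbb Q^\times\delta(U)\}/C^\times U .$$
In particular $T$ is conjugacy distinguished iff $\mathcal K(T)=1$.

## 8. A finite level for $U$, and Theorem B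

To compute $\mathcal K(T)$ we must describe $U$ and $\delta(U)$ by finitely many congruences.

**Constants.** Let $d=\gcd_k(e_k)$ and $\delta_0(c)=\prod_kN_{K_k/\mathbb Q}(c_k)^{e_k/d}$, so $\delta=\delta_0^d$. Let $\Lambda=\prod_kM_{m_k}(O_{K_k})\subset B\subset A$. The group $\Lambda$ is finitely generated and $\mathbb QR=A\supset\Lambda$; also $\pi(R)$ is finitely generated and $\mathbb Q\Lambda=B\supset\pi(R)$. So there are integers $M_0,D\ge1$ with $M_0\Lambda\subset R$ and $\pi(R)\subset D^{-1}\Lambda$; common denominators of $\mathbb Z$-bases give them explicitly. Fix one index $k_1$ and put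
$$\ell=e_{k_1}[K_{k_1}:\mathbb Q]\le n,\quad M=4\,n!\,M_0\prod_k|\mathrm{disc}\,K_k|,\quad F=\ell M,\quad N_*=FD^n .$$
As $\ell\mid n!$, $F$ and $M$ have the same prime divisors. Norms are polynomials with integer coefficients in integral coordinates, so $\delta$ induces a homomorphism $(O_C/F)^\times\to(\mathbb Z/F)^\times$, again written $\delta$.

*Example.* For $T=I+E_{12}$, $n=3$: $\Lambda=\mathbb Z^2$ is embedded as the matrices $\mathrm{diag}(x,x,v)\in R$, so $M_0=D=1$. Taking $k_1$ to be the block of length $2$: $\ell=2$, $M=24$, $F=N_*=48$, $d=\gcd(2,1)=1$.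

**Lemma 6.**
1. If $u\in\hat O_C^\times$ and $u\equiv1\bmod M$, then $u\in U$. In particular $U$ is open, and $U_p=O_{C,p}^\times$ for $p\nmid M$.
2. Let $\bar U\subset O_C/F$ be the set of residues $\nu(r_0)\bmod F$ for $r_0\in R$ whose class in the finite ring $R/N_*R$ is a unit. Then $\nu(r_0)\bmod F$ depends only on $r_0\bmod N_*R$, $\bar U$ is a subgroup of $(O_C/F)^\times$, and $U=\{u\in\hat O_C^\times:u\bmod F\in\bar U\}$.
3. For $p\nmid M$: $\delta(U_p)=(\mathbb Z_p^\times)^d$.
4. Let $H=\delta(\bar U)\subset(\mathbb Z/F)^\times$. An element $z\in\prod_{p\mid M}\mathbb Z_p^\times$ lies in $\delta(\prod_{p\mid M}U_p)$ iff $z\bmod F\in H$.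

**Step 1: elements near $1$ lie in $U$.** For $u$ as in (1), $\mathrm{diag}(u_k,1,\dots,1)_k$ and its inverse lie in $1+M\hat\Lambda\subset\hat R$. So this element is in $\hat R^\times$, and $\nu$ maps it to $u$. For $p\nmid M$ take $u$ with arbitrary $p$-component in $O_{C,p}^\times$ and all other components $1$.

**Step 2: $U$ is read off modulo $F$.** Let $X,Y$ be $m_k\times m_k$ matrices over $D^{-1}\hat O_{K_k}$. Then $DX,DY$ are integral, and
$$D^{m_k}(\det(X+N_*Y)-\det X)=\det(DX+N_*DY)-\det(DX)\in N_*\hat O_{K_k}=FD^n\hat O_{K_k}.$$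
Since $m_k\le n$, $\det(X+N_*Y)-\det X\in F\hat O_{K_k}$. As $\pi(\hat R)\subset D^{-1}\hat\Lambda$, for $r\in\hat R$ the residue $\nu(r)\bmod F$ depends only on $r\bmod N_*\hat R$.

Next, $\hat R^\times\to(R/N_*R)^\times$ is onto. For $p\mid N_*$, if $r\in R_p$ is a unit modulo $N_*$ with inverse $r'$ there, then $rr',r'r\in1+pR_p\subset R_p^\times$ (geometric series), so $r\in R_p^\times$. At $p\nmid N_*$ take $1$. Conversely, every $r\in\hat R^\times$ is congruent modulo $N_*$ to some $r_0\in R$, whose class is a unit. So $\bar U$ is exactly the image of $U$ in $(O_C/F)^\times$, in particular a group. By Step 1 and $M\mid F$, $U$ contains the kernel of $\hat O_C^\times\to(O_C/F)^\times$. So $U$ is the full preimage of $\bar U$.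

**Step 3: $\delta(U_p)$ at good primes.** Let $p\nmid M$. Then $p$ is unramified in every $K_k$, so the norm $(O_{K_k}\otimes\mathbb Z_p)^\times\to\mathbb Z_p^\times$ is onto. Choose integers $b_k$ with $\sum_kb_ke_k/d=1$. Given $z\in\mathbb Z_p^\times$, choose $c_k$ of norm $z^{b_k}$; then $\delta_0(c)=z$. So $\delta_0(O_{C,p}^\times)=\mathbb Z_p^\times$. Now use Step 1 and $\delta=\delta_0^d$.

**Step 4: $\delta$ at bad primes.** "Only if": extend the element of $\prod_{p\mid M}U_p$ by $1$ at $p\nmid M$ and use (2). "If": when $z\bmod F\in H$, part (2) gives $u\in U$ with $\delta(u)\equiv z\bmod F$. Then $z\,\delta(u)^{-1}$, taken at $p\mid M$, lies in $\prod_{p\mid M}(1+F\mathbb Z_p)$. So it suffices that $1+F\mathbb Z_p\subset\delta(U_p)$ for $p\mid M$. By (1), the element with component $1+Ma$ at $k_1$, $a\in\mathbb Z_p$, and $1$ at the other $k$ lies in $U_p$; its image under $\delta$ is $(1+Ma)^\ell$. Since $p\mid M$ and $4\mid M$, the $p$-adic logarithm maps $1+M\mathbb Z_p$ isomorphically to $M\mathbb Z_p$ and $1+\ell M\mathbb Z_p$ isomorphically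 to $\ell M\mathbb Z_p$. Hence $(1+M\mathbb Z_p)^\ell=1+\ell M\mathbb Z_p=1+F\mathbb Z_p$. $\square$

**Ideal language.** Let $\mathcal I$ be the group of tuples $\mathfrak a=(\mathfrak a_k)$ of fractional ideals of the $O_{K_k}$ coprime to $M$, and $\mathcal N(\mathfrak a)=\prod_kN(\mathfrak a_k)^{e_k}\in\mathbb Q_{>0}$. An element $c\in C^\times$ is coprime to $M$ if it is a unit at all places above $M$; then $c\bmod F\in(O_C/F)^\times$ makes sense. Put
$$P_U=\{(c):c\in C^\times\text{ coprime to }M,\ c\bmod F\in\bar U\},\qquad H^*=\begin{cases}\{\pm1\}H&d\text{ odd}\\H&d\text{ even.}\end{cases}$$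

**Theorem B.** $\mathcal K(T)\cong\ker\bigl(\mathcal N:\mathcal I/P_U\to(\mathbb Z/F)^\times/H^*\bigr)$.

**Step 1: the map is well defined.** For $(c)\in P_U$ with $c$ as in the definition, $\mathcal N((c))=|\delta(c)|$ and $\delta(c)\bmod F\in H$. If $d$ is even, $\delta(c)=\delta_0(c)^d>0$; if $d$ is odd, $-1\in H^*$.

**Step 2: $\mathcal I/P_U\cong\hat C^\times/C^\times U$.** For $\mathfrak a\in\mathcal I$ let $x_{\mathfrak a}\in\hat C^\times$ have component $1$ at places above $M$ and a local generator of $\mathfrak a$ at the others. Modulo $U$ it depends only on $\mathfrak a$, since $U_p=O_{C,p}^\times$ for $p\nmid M$. So $\mathfrak a\mapsto x_{\mathfrak a}$ is a homomorphism $\mathcal I\to\hat C^\times/C^\times U$. It is onto: given $x$, weak approximation and openness of $U$ give $c\in C^\times$ with $(c^{-1}x)_p\in U_p$ for all $p\mid M$, and then $c^{-1}x\in x_{\mathfrak a}U$ for the ideal tuple $\mathfrak a$ defined by $c^{-1}x$ away from $M$. Its kernel is $P_U$: we have $x_{\mathfrak a}=cu$ with $c\in C^\times$, $u\in U$ iff $\mathfrak a=(c)$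 away from $M$ and $(c)_{p\mid M}\in\prod_{p\mid M}U_p$. By Lemma 6(2) this says that $c$ is coprime to $M$, $\mathfrak a=(c)$ and $c\bmod F\in\bar U$.

**Step 3: the determinant condition.** When is $\delta(x_{\mathfrak a})=qy$ with $q\in\mathbb Q^\times$ and $y\in\delta(U)\subset\hat{\mathbb Z}^\times$? Comparing valuations, $q=\epsilon\,\mathcal N(\mathfrak a)$ with $\epsilon=\pm1$, and then $y=\epsilon\,\mathcal N(\mathfrak a)^{-1}\delta(x_{\mathfrak a})$. Also $\delta(U)=\delta(\prod_{p\mid M}U_p)\times\prod_{p\nmid M}\delta(U_p)$.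

At $p\nmid M$: $y_p=\epsilon w_p^d$ with $w=\delta_0(x_{\mathfrak a})\prod_kN(\mathfrak a_k)^{-e_k/d}$ and $w_p\in\mathbb Z_p^\times$. By Lemma 6(3), $y_p\in\delta(U_p)$ iff $\epsilon\in(\mathbb Z_p^\times)^d$. This holds for all $p\nmid M$ if $\epsilon=1$ or $d$ is odd. If $\epsilon=-1$ and $d$ is even, it fails at any prime $p\equiv3\pmod4$ with $p\nmid M$, where $-1$ is not a square; such primes exist, as there are infinitely many primes $\equiv3\pmod4$.

At $p\mid M$: $y_p=\epsilon\,\mathcal N(\mathfrak a)^{-1}$. By Lemma 6(4) the conditions at all $p\mid M$ together say $\epsilon\,\mathcal N(\mathfrak a)\bmod F\in H$.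

So for $d$ odd the condition is $\mathcal N(\mathfrak a)\bmod F\in\{\pm1\}H$, and for $d$ even it is $\mathcal N(\mathfrak a)\bmod F\in H$. In both cases it is $\mathcal N(\mathfrak a)\bmod F\in H^*$. $\square$

*Example (the sign matters).* Let $n=4$ and $T=\begin{pmatrix}S&I_2\\0&S\end{pmatrix}$ with $S$ from Section 1. The matrices $S\oplus S$ and $s=\begin{pmatrix}0&I_2\\0&0\end{pmatrix}$ commute and form the Jordan decomposition. So $C=K=\mathbb Q(\sqrt{10})$, $e=d=2$, $R=\{\begin{pmatrix}\alpha&\beta\\0&\alpha\end{pmatrix}:\alpha,\beta\in O\}$ with $O=\mathbb Z[\sqrt{10}]$, $\nu=\alpha$, $U=\hat O^\times$, $\delta=N_{K/\mathbb Q}^2$. Use Theorem A directly. The group $\hat K^\times/K^\times\hat O^\times$ has order $2$, and the nontrivial element is represented by $x$ equal to $\sqrt{10}$ at $2$ and $1$ elsewhere. Here $\delta(x)$ is $100$ at $2$ and $1$ elsewhere, so $\delta(x)=qy$ with $y\in\hat{\mathbb Z}^\times$ forces $q=4\epsilon$. At $5$, $N(a+b\sqrt{10})\equiv a^2$, so $\delta(U_5)\subset1+5\mathbb Z_5$, while $y_5=\epsilon/4\equiv-\epsilon\pmod 5$: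 this excludes $\epsilon=1$. At $3$, $\delta(U_3)$ consists of squares, while $y_3=\epsilon/4\equiv\epsilon\pmod 3$: this excludes $\epsilon=-1$. So $\mathcal K(T)=1$ and $T$ is conjugacy distinguished.

## 9. The algorithm

**Algorithm.** Input $n$ and $T\in\mathrm{GL}(n,\mathbb Z)$. If $n\le2$, output "conjugacy distinguished". If $n\ge3$:

1. Compute $A$, $R$, $T_s$, the $K_k,W_k,m_k,e_k$, $\pi$, $O_{K_k}$, $d$, $M_0,D,\ell,M,F,N_*$.
2. Run through the finite ring $R/N_*R$, find its units, and compute $\bar U\subset(O_C/F)^\times$, $H=\delta(\bar U)$ and $H^*$.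
3. Compute integral ideal tuples $\mathfrak b_1=(1),\mathfrak b_2,\dots,\mathfrak b_h$ of $O_C$, coprime to $F$, representing the ideal class group $\prod_k\mathrm{Cl}(K_k)$. Compute the image $\mathcal E$ of $O_C^\times=\prod_kO_{K_k}^\times$ in $(O_C/F)^\times$ from generators of the unit groups.
4. Compute the finite set $\Sigma=\{(j,\alpha):1\le j\le h,\ \alpha\in(O_C/F)^\times,\ \mathcal N(\mathfrak b_j)\,\delta(\alpha)\in H^*\}$ and
$$g(T)=|\Sigma|/|\bar U\mathcal E| .$$
5. Output "conjugacy distinguished" iff $g(T)=1$.

Each item is a finite computation. $A$ and $R$ are kernels of $X\mapsto TX-XT$ over $\mathbb Q$ and $\mathbb Z$. For $T_s$, let $f=\prod f_i$. Since $f(T)$ is nilpotent and $f,f'$ are coprime, $f'(T)$ is invertible, and the Newton iteration $x\mapsto x-f(x)f'(x)^{-1}$ started at $T$ stops in $\mathbb Q[T]$ at a root of $f$ congruent to $T$ modulo nilpotents. The decomposition of $V_i$ is the Jordan form of a nilpotent map over $K_i$, and $\pi$ is the action on explicit quotients. Units of $R/N_*R$ are found by trying all products, and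 $\nu(r_0)$ is a tuple of determinants. The $\mathfrak b_j$ are found by enumerating integral ideals coprime to $F$ until all classes appear; every class contains such ideals.

**Theorem 7 (correctness).** For $n\ge3$, $g(T)$ is the number of $\mathrm{GL}(n,\mathbb Z)$-conjugacy classes in $\mathcal G(T)$. So the algorithm decides whether $T$ is conjugacy distinguished. Equivalently, for $n\ge3$, $T$ is conjugacy distinguished iff

* (a) $\mathcal N(\mathfrak b_j)\notin H^*\,\delta((O_C/F)^\times)$ for all $j\ne1$, and
* (b) $\{\alpha\in(O_C/F)^\times:\delta(\alpha)\in H^*\}=\bar U\mathcal E$.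

**Step 1: representatives of $\mathcal I/P_U$.** Given $\mathfrak a\in\mathcal I$, write $\mathfrak a=\mathfrak b_j(c)$ with $c\in C^\times$; then $c$ is coprime to $M$. Let $\alpha\in O_C$ have the residue of $c$ modulo $F$. Then $\alpha$ is coprime to $F$ and $c/\alpha\equiv1\bmod F$, so $(c/\alpha)\in P_U$ and $\mathfrak a$ has the class of $\mathfrak b_j(\alpha)$. The same remark shows that only $\alpha\bmod F$ matters.

**Step 2: when two representatives agree.** The classes for $(j,\alpha)$ and $(j',\alpha')$ agree iff $\mathfrak b_j(\alpha)=\mathfrak b_{j'}(\alpha')(c)$ for some $c$ coprime to $M$ with $c\bmod F\in\bar U$. This means $j=j'$ and $\alpha=\alpha'c\eta$ for such a $c$ and some $\eta\in O_C^\times$. So they agree iff $j=j'$ and $\alpha/\alpha'\in\bar U\mathcal E$ in $(O_C/F)^\times$; for the converse, if $\alpha/\alpha'\equiv\bar u\eta$ with $\bar u\in\bar U$ and $\eta\in O_C^\times$, take $c=\alpha/(\alpha'\eta)$.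

**Step 3: count the kernel.** We have $\mathcal N((\alpha))=|\delta(\alpha)|$. For $d$ even $\delta(\alpha)=\delta_0(\alpha)^d>0$; for $d$ odd $-1\in H^*$. Hence $\mathcal N(\mathfrak b_j(\alpha))\in H^*$ iff $(j,\alpha)\in\Sigma$. So $\Sigma$ is stable under multiplication of $\alpha$ by $\bar U\mathcal E$, each element of $\ker\mathcal N$ corresponds to one $\bar U\mathcal E$-coset in $\Sigma$, and $|\ker\mathcal N|=|\Sigma|/|\bar U\mathcal E|$. By Theorems A and B this is the number of classes in $\mathcal G(T)$. The trivial element corresponds to the pairs $(1,\alpha)$ with $\alpha\in\bar U\mathcal E$, which always lie in $\Sigma$. So $g(T)=1$ iff $\Sigma=\{1\}\times\bar U\mathcal E$, which is (a) and (b). For $n\le2$ use Section 3. $\square$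

*Example.* For $T=I+E_{12}$, $n=3$, we have $F=48$, $O_C=\mathbb Z^2$, $h=1$, and $\bar U=(O_C/48)^\times$ since $U=\hat O_C^\times$. So $\Sigma=\{1\}\times(O_C/48)^\times$, $g(T)=1$, and $T$ is conjugacy distinguished.

## 10. A matrix in each class of $\mathcal G(T)$

**Proposition 8.** For $n\ge3$ one can compute a matrix in each of the $g(T)$ classes of $\mathcal G(T)$, as follows. Choose representatives $(j,\alpha)$ of $\Sigma$ modulo $\bar U\mathcal E$, with $\alpha\in O_C$ coprime to $F$, and put $\mathfrak a=\mathfrak b_j(\alpha)$, which is integral. Choose $Q\in\mathbb Z_{>0}$ coprime to $M$ with $QO_C\subset\mathfrak a$ (e.g. $Q=\prod_kN(\mathfrak a_k)$). Let $I\subset\Lambda$ be the right ideal of those $b\in\Lambda$ whose $k$-th matrix has first row in $\mathfrak a_k$, for all $k$. Put $L'=M\,IL+QL$ and let $T'$ be the matrix of $T$ on a $\mathbb Z$-basis of $L'$.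

*Proof.* Let $x=\mathrm{diag}((x_{\mathfrak a})_k,1,\dots,1)_k\in\hat B^\times\subset\hat A^\times$. Then $\nu(x)=x_{\mathfrak a}$, and since $\mathcal N(\mathfrak a)\bmod F\in H^*$, $x\in\mathcal X$ by Step 3 of Theorem B. We check $L'_p=x_pL_p$ for all $p$.

If $p\mid M$: $MIL\subset M\Lambda L\subset RL\subset L$, and $Q$ is a $p$-unit, so $L'_p=L_p=x_pL_p$.

If $p\nmid M$: $M\Lambda\subset R$ and $M$ is a $p$-unit, so $\Lambda_pL_p=L_p$. Also $I_p=x_p\Lambda_p$, because both consist of the elements of $\Lambda_p$ with first rows in $\mathfrak a_{k,p}$. So $I_pL_p=x_pL_p$. Finally $Q\in\mathfrak a$ gives $Qx_p^{-1}\in\Lambda_p$, so $QL_p\subset x_pL_p$. Hence $L'_p=x_pL_p$.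

So $L'=V\cap x\hat L$, and by the remark after Proposition 2, $T'$ represents the class of $x$. Different representatives $(j,\alpha)$ give different elements of $\mathcal K(T)$, and all elements occur. $\square$

## 11. Irreducible characteristic polynomial and class fields

Let $n\ge3$ and let the characteristic polynomial of $T$ be irreducible. As in Section 5, $A=C=K$ is a field, $R$ is an order in $K$, $U=\hat R^\times$, $\delta=N_{K/\mathbb Q}$. We recall class field theory. Finite abelian extensions of $K$ correspond to open finite-index subgroups of the idele group $\mathbb A_K^\times=K_\infty^\times\times\hat K^\times$ containing $K^\times$ (their norm groups), and the quotient by the norm group is the Galois group via the Artin map. For $E/\mathbb Q$ finite abelian, the norm group of $KE/K$ is the preimage under $N_{K/\mathbb Q}$ of that of $E/\mathbb Q$, and $N_{K/\mathbb Q}$ corresponds to restriction of automorphisms.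

**Definition (ring class field).** $H_R/K$ is the abelian extension with norm group $K^\times K_\infty^\times\hat R^\times$.

*Example.* If $R=O_K$, this is the Hilbert class field. By the definition, $\mathrm{Gal}(H_R/K)\cong\hat K^\times/K^\times\hat R^\times\cong\mathrm{Pic}(R)$ for every $R$.

**Theorem C.** $T$ is conjugacy distinguished iff $H_R=KE$ for some totally real abelian extension $E/\mathbb Q$. More precisely $g(T)=[H_R:KE]$, where $E$ is the class field of $\mathbb Q^\times\mathbb R^\times N_{K/\mathbb Q}(\hat R^\times)$.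

**Step 1: the field $E$ exists and $KE\subset H_R$.** $N(\hat R^\times)$ is open in $\hat{\mathbb Z}^\times$: at each $p$ it contains $n$-th powers of units of $\mathbb Z_p$ and hence an open subgroup, and it is all of $\mathbb Z_p^\times$ at almost all $p$. As $\mathbb A_{\mathbb Q}^\times=\mathbb Q^\times\mathbb R^\times\hat{\mathbb Z}^\times$, the group $\mathbb Q^\times\mathbb R^\times N(\hat R^\times)$ is open of finite index. So $E$ exists, and it is totally real because its norm group contains $\mathbb R^\times$. The norm group of $KE/K$ is the preimage of that of $E/\mathbb Q$ and contains $K^\times K_\infty^\times\hat R^\times$, so $KE\subset H_R$.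

**Step 2: the formula.** By Theorem A, $\mathcal K(T)=\ker\bigl(N:\hat K^\times/K^\times\hat R^\times\to\mathbb A_f^\times/\mathbb Q^\times N(\hat R^\times)\bigr)$. Under the Artin maps $N$ becomes the restriction $\mathrm{Gal}(H_R/K)\to\mathrm{Gal}(E/\mathbb Q)$, whose kernel is $\mathrm{Gal}(H_R/KE)$. This gives the formula and "only if".

**Step 3: "if".** Suppose $H_R=KE'$ with $E'/\mathbb Q$ totally real abelian. The norm group of $E'$ contains $\mathbb Q^\times\mathbb R^\times$. It contains $N(\hat R^\times)$, because its preimage under $N$ is the norm group of $KE'=H_R$, which contains $\hat R^\times$. So it contains the norm group of $E$, i.e. $E'\subset E$, and $H_R=KE'\subset KE\subset H_R$. By Step 2, $g(T)=1$. $\square$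

**Proposition 9 (cyclotomic matrices).** Let $p\ge5$ be prime and $T\in\mathrm{GL}(p-1,\mathbb Z)$ the companion matrix of $\Phi_p$; here $R=\mathbb Z[\zeta_p]$. Then $g(T)=h(\mathbb Q(\zeta_p))$, so $T$ is conjugacy distinguished iff $p\le19$ (Washington, *Introduction to Cyclotomic Fields*, Thm 11.1).

*Proof.* As a $\mathbb Z[T]$-module $L$ is $\mathbb Z[\zeta_p]$, whose multiplier ring is itself; this is $R$. We have $N(\hat R^\times)\supset(1+p\mathbb Z_p)\times\prod_{q\ne p}\mathbb Z_q^\times$, because $(1+p\mathbb Z_p)^{p-1}=1+p\mathbb Z_p$ and $q\ne p$ is unramified. An ideal $\mathfrak a$ prime to $p$ has $N\mathfrak a\equiv1\bmod p$, since a prime $\mathfrak q$ above $q\ne p$ has norm $q^f$ with $f$ the order of $q$ modulo $p$. Let $x_{\mathfrak a}$ be $1$ above $p$ and a local generator of $\mathfrak a$ elsewhere. Then $N(x_{\mathfrak a})/N\mathfrak a$ is a unit at every $q\ne p$ and equals $(N\mathfrak a)^{-1}\in1+p\mathbb Z_p$ at $p$, so $N(x_{\mathfrak a})\in\mathbb Q^\times N(\hat R^\times)$. Every ideal class contains such an $\mathfrak a$,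 so $\mathcal K(T)$ is the whole class group. The classification of the $\mathbb Q(\zeta_p)$ of class number one, as cited, gives the last claim. $\square$

## 12. Adding an identity block: Picard groups and unbounded $g(T)$

**Theorem 10.** Let $S\in\mathrm{GL}(l,\mathbb Z)$ not have eigenvalue $1$, let $n>l$, $n\ge3$, and $T=S\oplus I_{n-l}$. With $C_S,U_S,R_S$ formed from $S$,
$$\mathcal K(T)\cong\hat C_S^\times/C_S^\times U_S .$$
If $S$ has irreducible characteristic polynomial, this is $\mathrm{Pic}(R_S)$, so $S\oplus I_{n-l}$ is conjugacy distinguished iff $\mathrm{Pic}(R_S)=1$.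

*Proof.* A matrix commuting with $T$ is block diagonal, because $S$ does not have eigenvalue $1$. So $R=R_S\times M_{n-l}(\mathbb Z)$, $C=C_S\times\mathbb Q$ and $U=U_S\times\hat{\mathbb Z}^\times$. The new factor has $e=1$, so $\delta(c,q)=\delta_S(c)\,q$ and $\delta(U)=\hat{\mathbb Z}^\times$. As $\mathbb A_f^\times=\mathbb Q^\times\hat{\mathbb Z}^\times$, the determinant condition is vacuous, and the factor $\mathbb A_f^\times/\mathbb Q^\times\hat{\mathbb Z}^\times$ is trivial. In the irreducible case $C_S=K$, $U_S=\hat R_S^\times$. $\square$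

**Stebe's theorem for every $n\ge3$.** Take $S$ from Section 1: $R_S=\mathbb Z[\sqrt{10}]$ and $(2,\sqrt{10})$ is not principal. So $S\oplus I_{n-2}$ is not conjugacy distinguished. The lattice $\mathfrak p\oplus\mathbb Z^{n-2}$ yields the matrix $S'\oplus I_{n-2}$ found by hand in Section 2.

**Proposition 11.** For every fixed $n\ge3$, $g(T)$ is unbounded as $T$ runs through $\mathrm{GL}(n,\mathbb Z)$.

**Step 1: the matrices.** Let $O=\mathbb Z[\sqrt2]$, $K=\mathbb Q(\sqrt2)$, $f=p_1\cdots p_r$ with distinct odd primes $p_i$, and $O_f=\mathbb Z[f\sqrt2]=\mathbb Z+fO$. Some positive power $u$ of $1+\sqrt2$ is $\equiv1\bmod fO$, hence lies in $O_f$. Let $u$ be any positive power of $1+\sqrt2$ lying in $O_f$. Its inverse is $\pm$ its conjugate and lies in $O_f$ too. Let $S\in\mathrm{GL}(2,\mathbb Z)$ be multiplication by $u$ on $O_f$. As $u$ is irrational, the characteristic polynomial is irreducible, the centralizer is $K$, and $R_S$ is the multiplier ring of $O_f$, which is $O_f$. By Theorem 10, $g(S\oplus I_{n-2})=|\mathrm{Pic}(O_f)|$.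

**Step 2: the exact sequence.** The kernel of $\mathrm{Pic}(O_f)=\hat K^\times/K^\times\hat O_f^\times\to\hat K^\times/K^\times\hat O^\times=\mathrm{Pic}(O)$ is $K^\times\hat O^\times/K^\times\hat O_f^\times$. Since $K^\times\cap\hat O^\times=O^\times$, it is $\hat O^\times/O^\times\hat O_f^\times$. As $\hat O_f=\hat{\mathbb Z}+f\hat O$, reduction modulo $f$ gives $\hat O^\times/\hat O_f^\times\cong(O/f)^\times/(\mathbb Z/f)^\times$. So we have an exact sequence $O^\times\to(O/f)^\times/(\mathbb Z/f)^\times\to\mathrm{Pic}(O_f)\to\mathrm{Pic}(O)\to1$.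

**Step 3: the lower bound.** $(O/f)^\times/(\mathbb Z/f)^\times$ is the product of the groups $(O/p_i)^\times/(\mathbb Z/p_i)^\times$. The odd prime $p_i$ is unramified in $K$. If it is inert, this factor is $\mathbb F_{p_i^2}^\times/\mathbb F_{p_i}^\times$, cyclic of order $p_i+1$. If it splits, it is $(\mathbb F_{p_i}^\times\times\mathbb F_{p_i}^\times)/\mathbb F_{p_i}^\times$, cyclic of order $p_i-1$. Both orders are even, so the product maps onto $(\mathbb Z/2)^r$. The image of $O^\times=\langle-1,1+\sqrt2\rangle$ is cyclic, because $-1$ has trivial image. So it maps to a subgroup of order at most $2$ in $(\mathbb Z/2)^r$, and the cokernel, which embeds in $\mathrm{Pic}(O_f)$, has order at least $2^{r-1}$. Hence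
$$g(S\oplus I_{n-2})=|\mathrm{Pic}(O_f)|\ge2^{r-1},$$
and $r$ is arbitrary. $\square$
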